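\title{The Lusternik--Schnirelmann category of $X\times S^n$ is nonincreasing in $n$}

\begin{abstract}
Let $X$ be a connected space of the homotopy type of a CW complex. The Lusternik--Schnirelmann category of $X\times S^n$ equals $\operatorname{cat}X$ or $\operatorname{cat}X+1$. We prove that $\operatorname{cat}(X\times S^n)\le m$ implies $\operatorname{cat}(X\times S^{n+1})\le m$. Hence there is a threshold $n(X)\in\{1,2,\dots,\infty\}$ such that the larger value occurs exactly for $n<n(X)$, which confirms a conjecture stated in a paper of Iwase. The proof translates the inequality $\operatorname{cat}(X\times S^n)\le m$ into a property of a deformation of the projection $X\times S^n\to S^n$ and then suspends this deformation. The same argument passes from a suspension $\Sigma L$ to $\Sigma(L*T)$ for compact polyhedra $L$ and $T$.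
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $U$ of a topological space $Y$ is \emph{contractible in $Y$} if the inclusion $U\to Y$ is homotopic to a constant map. The \emph{Lusternik--Schnirelmann category} $\operatorname{cat}Y$ is the least integer $m\ge 0$ such that $Y$ is covered by $m+1$ open subsets that are contractible in $Y$; if there is no such $m$, then $\operatorname{cat}Y=\infty$, and we put $\infty+1=\infty$. The number $\operatorname{cat}Y$ counts the homotopically trivial pieces needed to assemble $Y$. It is $0$ exactly when $Y$ is contractible. For $n\ge1$ we have $\operatorname{cat}S^n=1$, because $S^n$ is not contractible and is covered by the complements of two points.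

Throughout, $X$ is a connected space of the homotopy type of a CW complex. It is well known that
\begin{equation}\label{eq:two}
\operatorname{cat}X\le \operatorname{cat}(X\times S^n)\le \operatorname{cat}X+1\qquad(n\ge1);
\end{equation}
a proof is contained in Lemma~\ref{lem:domination} and Corollary~\ref{cor:upper} below. So for fixed $X$ the sequence $n\mapsto\operatorname{cat}(X\times S^n)$ takes at most two values, and one asks in which pattern. The following conjecture is posed in \cite{Iwase}: \emph{for every $X$ there is an $n(X)$ with $1\le n(X)\le\infty$ such that, for every integer $n\ge1$,}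
\begin{equation}\label{eq:threshold}
\operatorname{cat}(X\times S^n)=\begin{cases}\operatorname{cat}X+1&\text{if } n<n(X),\\ \operatorname{cat}X&\text{if } n\ge n(X).\end{cases}
\end{equation}
We prove this conjecture.

\begin{theorem}\label{thm:main}
For every $X$ there is an $n(X)$ with $1\le n(X)\le\infty$ that satisfies \eqref{eq:threshold} for all $n\ge1$. If $\operatorname{cat}X<\infty$, then $n(X)$ is unique: it is the least $n\ge1$ with $\operatorname{cat}(X\times S^n)=\operatorname{cat}X$, and $\infty$ if there is no such $n$.
\end{theorem}

In view of \eqref{eq:two}, the point is that the smaller value persists once it has occurred.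

\begin{theorem}\label{thm:A}
Let $n\ge1$ and $0\le m<\infty$. If $\operatorname{cat}(X\times S^n)\le m$, then $\operatorname{cat}(X\times S^{n+1})\le m$.
\end{theorem}

The simplest spaces show that the value $n(X)=\infty$ cannot be omitted.

\begin{example}\label{ex:cup}
If $\operatorname{cat}Y\le m$, every cup product of $m+1$ cohomology classes of positive degree vanishes on $Y$: the $i$-th class restricts to zero on the $i$-th set $U_i$ of the cover, so it lifts to $H^*(Y,U_i)$, and the product of the lifts lies in $H^*(Y,U_0\cup\dots\cup U_m)=0$. Now suppose that $\operatorname{cat}X=m<\infty$ and that some product $a_1\cdots a_m$ of classes of positive degree with coefficients in a field is nonzero. If $\sigma$ generates the top cohomology of $S^n$, then $(a_1\cdots a_m)\times \sigma\neq0$ by the K\"unneth theorem, and this is a product of $m+1$ classes of positive degree. So $\operatorname{cat}(X\times S^n)=m+1$ for all $n$, and $n(X)=\infty$. For instance, $\operatorname{cat}(S^k\times S^n)=2=\operatorname{cat}S^k+1$ for all $k,n\ge1$.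
\end{example}

Why should the sequence decrease rather than oscillate? The standard way to prove $\operatorname{cat}Y'\le\operatorname{cat}Y$ is to exhibit $Y'$ as a homotopy retract of $Y$. This is not available here: already for $X$ a point, $S^{n+1}$ is not a homotopy retract of $S^n$, since $H_{n+1}(S^n)=0$. The reason lies elsewhere. We show in Section~\ref{sec:criterion} that $\operatorname{cat}(X\times S^n)\le m$ holds if and only if $X\times S^n$ has an open cover $V_0,\dots,V_m$ by sets on which the projection to $X$ is null-homotopic, and the projection to $S^n$ can be deformed to a map $g$ that is constant on the single set $V_m$. The map $g$ is a family of self-maps of $S^n$ parametrized by $X$, and such a family can be suspended to a family of self-maps of $S^{n+1}$. This suggests Theorem~\ref{thm:A}. The work consists in carrying the cover along, which requires a substitute for the nonexistent retraction of $S^{n+1}$ onto its equator. Section~\ref{sec:transfer} isolates this problem and solves it by hand in an example with $n=1$; Section~\ref{sec:construction} solves it in general.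

The argument uses only that $S^n$ is a suspension and that $S^{n+1}$ is the join of $S^n$ with another space. Let $\Sigma L$ be the unreduced suspension and $L*T$ the join (Section~\ref{sec:joins}). We prove the following generalization, of which Theorem~\ref{thm:A} is the case $L=S^{n-1}$, $T=S^0$.

\begin{theorem}\label{thm:B}
Let $L$ and $T$ be nonempty compact polyhedra and $0\le m<\infty$. If $\operatorname{cat}(X\times \Sigma L)\le m$, then $\operatorname{cat}(X\times \Sigma(L*T))\le m$.
\end{theorem}

\begin{corollary}\label{cor:susp}
Let $\operatorname{cat}X<\infty$ and $n(X)\le n<\infty$. Then $\operatorname{cat}(X\times Z)=\operatorname{cat}X$ for every space $Z$ homotopy equivalent to the $(n+1)$-fold suspension $\Sigma^{n+1}T$ of a nonempty compact polyhedron $T$.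
\end{corollary}

\section{Tools from general topology}\label{sec:tools}

Write $I=[0,1]$. A map is \emph{null-homotopic} if it is homotopic to a constant map; the empty map counts as null-homotopic. If the target is path connected, the constant can be prescribed. A map into a product is null-homotopic if and only if both components are. If $N,N'$ are disjoint open subsets of a path-connected space $Y$, both contractible in $Y$, then $N\cup N'$ is contractible in $Y$: contract both to the same point, and note that $N$ and $N'$ are open in $N\cup N'$.

\subsection{Reduction to metrizable spaces}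

\begin{lemma}\label{lem:domination}
Let $i:Y'\to Y$ and $r:Y\to Y'$ be maps with $ri\simeq 1_{Y'}$. Then $\operatorname{cat}Y'\le\operatorname{cat}Y$. In particular $\operatorname{cat}$ is a homotopy invariant, and $\operatorname{cat}X\le\operatorname{cat}(X\times Z)$ for every nonempty space $Z$.
\end{lemma}

\begin{proof}
Let $U\subset Y$ be open and contractible in $Y$. The inclusion $i^{-1}(U)\to Y'$ is homotopic to the restriction of $ri$, which factors through the null-homotopic inclusion $U\to Y$. So the preimage of a cover that gives $\operatorname{cat}Y\le m$ gives $\operatorname{cat}Y'\le m$. For the last claim take $i(x)=(x,z_0)$ and let $r$ be the projection.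
\end{proof}

Every space of the homotopy type of a CW complex has the homotopy type of a simplicial complex with the metric topology \cite[Theorem~2]{Milnor}. If $X\simeq X_1$, then $X\times Z\simeq X_1\times Z$ for every $Z$, so none of the statements in Section~\ref{sec:intro} changes when $X$ is replaced by $X_1$. Connectedness is a homotopy invariant, and a connected simplicial complex is path connected. We therefore assume from now on that \emph{$X$ is metrizable and path connected}.

A metrizable space $K$ is an \emph{absolute neighborhood retract} (ANR) if, whenever it is embedded as a closed subset of a metrizable space, it is a retract of one of its neighborhoods. A \emph{compact polyhedron} is a space homeomorphic to a finite simplicial complex; every compact polyhedron is an ANR.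

\begin{theorem}[Borsuk's homotopy extension theorem; see {\cite[Chapter~IV]{Hu}}]\label{thm:borsuk}
Let $Y$ be metrizable, $C\subset Y$ closed, $K$ an ANR and $f:Y\to K$ a map. Then every homotopy $C\times I\to K$ of $f|_C$ extends to a homotopy $Y\times I\to K$ of $f$.
\end{theorem}

Our maps are given by formulas in the coordinates of a suspension or a join, with a parameter in $X$. Since $X$ need not be locally compact, their continuity needs the following lemma.

\begin{lemma}\label{lem:quotient}
Let $q:A\to B$ be a continuous surjection of compact Hausdorff spaces and let $P$ be any space. Then $1\times q:P\times A\to P\times B$ is a closed map, and so is its restriction $(1\times q)^{-1}(W)\to W$ for every subset $W\subset P\times B$. Hence a map on $(1\times q)^{-1}(W)$ that is constant on the fibers of $1\times q$ induces a continuous map on $W$.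
\end{lemma}

\begin{proof}
Let $F\subset P\times A$ be closed and let $(p,\beta)\notin(1\times q)(F)$. The compact set $\{p\}\times q^{-1}(\beta)$ misses $F$, so by the tube lemma there are open sets $N\ni p$ and $O\supset q^{-1}(\beta)$ such that $N\times O$ misses $F$. Since $q$ is closed, $O'=B\setminus q(A\setminus O)$ is an open neighborhood of $\beta$ with $q^{-1}(O')\subset O$. Then $N\times O'$ misses $(1\times q)(F)$, so this image is closed. The restriction maps $F\cap(1\times q)^{-1}(W)$ onto $(1\times q)(F)\cap W$, which is closed in $W$. A closed continuous surjection is a quotient map.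
\end{proof}

\subsection{Joins and suspensions}\label{sec:joins}

Let $A$ and $B$ be nonempty compact polyhedra, realized as subcomplexes of the standard simplices in $\mathbb R^p$ and $\mathbb R^q$. Their \emph{join} $A*B\subset\mathbb R^{p+q}$ is the set of points
\[
[y,w,t]=ty+(1-t)w,\qquad y\in A,\ w\in B,\ t\in I .
\]
It is the subcomplex of the standard simplex in $\mathbb R^{p+q}$ whose simplices are spanned by a simplex of $A$ and a simplex of $B$, one of which may be empty. The point $[y,w,t]$ determines $t$ (the sum of the first $p$ coordinates), it determines $y$ if $t>0$, and it determines $w$ if $t<1$. So $A*B$ is the quotient of $A\times B\times I$ in which $[y,w,0]$ does not depend on $y$ and $[y,w,1]$ does not depend on $w$; in particular it does not depend on the realizations, up to homeomorphism. The join is commutative (permute coordinates) and associative: $(A*B)*C$ and $A*(B*C)$ are both the set of convex combinations of a point of $A$, a point of $B$ and a point of $C$.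

For a nonempty compact polyhedron $L$, the \emph{suspension} $\Sigma L$ is the quotient of $L\times[0,\infty]$ in which $L\times\{0\}$ is collapsed to a point $c$ and $L\times\{\infty\}$ to a point $b$. These are the \emph{poles}. For $z=[\ell,\rho]$ put $|z|=\rho$; this defines a map $\Sigma L\to[0,\infty]$ with $|c|=0$ and $|b|=\infty$. Regard $S^0$ as the two-point space $\{b,c\}$. The formula
\[
[\ell,\rho]\mapsto \rho\ell+(1-\rho)c\quad(\rho\le1),\qquad [\ell,\rho]\mapsto \rho^{-1}\ell+(1-\rho^{-1})b\quad(\rho\ge1)
\]
gives a continuous bijection from the compact space $\Sigma L$ onto the Hausdorff space $L*S^0$, hence a homeomorphism. So $\Sigma L$ is a compact polyhedron, and it is path connected because every point can be joined to $c$. The model case is $\Sigma S^{n-1}\cong\mathbb R^n\cup\{\infty\}=S^n$, $[\ell,\rho]\mapsto\rho\ell$, with $c=0$, $b=\infty$ and $|z|$ the Euclidean norm. We use two radial deformations.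

\emph{Shrinking.} For $z=[\ell,\rho]\ne b$ and $\tau\in I$ put $\tau z=[\ell,\tau\rho]$. The map $(\tau,\ell,\rho)\mapsto[\ell,\tau\rho]$ is continuous for $\rho<\infty$ and does not depend on $\ell$ for $\rho=0$. By Lemma~\ref{lem:quotient}, $(\tau,z)\mapsto\tau z$ is continuous on $I\times(\Sigma L\setminus\{b\})$. It contracts $\Sigma L\setminus\{b\}$ to $c$. The homeomorphism $[\ell,\rho]\mapsto[\ell,1/\rho]$ interchanges the poles, so $\Sigma L\setminus\{c\}$ is contractible too.

\emph{Stretching.} For $s\in I$ define $\psi_s[\ell,\rho]=[\ell,\rho_s]$ by $1/\rho_s=\max(1/\rho-s,0)$, where $1/0=\infty$ and $1/\infty=0$. Inversion is a homeomorphism of $[0,\infty]$, so $(s,\rho)\mapsto\rho_s$ is continuous; moreover $0_s=0$ and $\infty_s=\infty$. By Lemma~\ref{lem:quotient}, $(s,z)\mapsto\psi_s(z)$ is continuous on $I\times\Sigma L$. We have $\psi_0=1$, and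
\begin{equation}\label{eq:psi}
\psi_1(z)\ne b\iff |z|<1 .
\end{equation}
On $S^n$ this reads $\psi_s(z)=z/(1-s|z|)$ for $s|z|<1$ and $\psi_s(z)=\infty$ otherwise.

\section{A criterion for $\operatorname{cat}(X\times K)\le m$}\label{sec:criterion}

A subset of $X\times K$ is contractible in $X\times K$ if both projections $\operatorname{pr}_X$ and $\operatorname{pr}_K$ are null-homotopic on it. So $\operatorname{cat}(X\times K)\le m$ imposes $m+1$ conditions on $\operatorname{pr}_K$, one for each set of a cover, with no relation between the null-homotopies. To change $K$ we want a single condition on a single global map.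

\begin{definition}\label{def:D}
Let $K$ be a space, $b\in K$ and $0\le m<\infty$. \emph{Condition $D_m(K,b)$} asks for an open cover $V_0,\dots,V_m$ of $X\times K$ and a map $g:X\times K\to K$ such that
\begin{enumerate}
\item[(D1)] $\operatorname{pr}_X|_{V_i}:V_i\to X$ is null-homotopic for $0\le i\le m$;
\item[(D2)] $g\simeq\operatorname{pr}_K$;
\item[(D3)] $g(V_m)\subset\{b\}$.
\end{enumerate}
\end{definition}

Nothing is required of $\operatorname{pr}_K$ on $V_0,\dots,V_{m-1}$.

\begin{proposition}\label{prop:criterion}
Let $K$ be a path-connected ANR with points $b\neq c$ such that $K\setminus\{b\}$ and $K\setminus\{c\}$ are contractible. Then $\operatorname{cat}(X\times K)\le m$ if and only if $D_m(K,b)$ holds.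
\end{proposition}

By Section~\ref{sec:joins}, the proposition applies to $K=\Sigma L$ with its poles, and in particular to $S^n$ for $n\ge1$.

\begin{proof}
The space $Y=X\times K$ is metrizable and path connected.

Suppose $\operatorname{cat}Y\le m$, and let $U_0,\dots,U_m$ be an open cover by sets contractible in $Y$. We want to extend a null-homotopy of $\operatorname{pr}_K$ from the last set to $Y$, and Theorem~\ref{thm:borsuk} needs a closed set, so we shrink $U_m$. The closed set $Y\setminus(U_0\cup\dots\cup U_{m-1})$ lies in $U_m$. Since $Y$ is normal, it lies in an open set $V_m$ with $\overline{V_m}\subset U_m$. Put $V_i=U_i$ for $i<m$. The $V_i$ cover $Y$ and satisfy (D1). The map $\operatorname{pr}_K|_{\overline{V_m}}$ is null-homotopic, hence homotopic to the constant map at $b$. By Theorem~\ref{thm:borsuk} this homotopy extends to a homotopy from $\operatorname{pr}_K$ to a map $g$ with $g(\overline{V_m})\subset\{b\}$.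

Conversely, let $V_0,\dots,V_m$ and $g$ be as in $D_m(K,b)$. Consider the open sets $W=g^{-1}(K\setminus\{c\})$ and $W'=g^{-1}(K\setminus\{b\})$. On each of them $g$ factors through a contractible space, so $\operatorname{pr}_K\simeq g$ is null-homotopic there. Together with (D1) this shows that all sets $V_i\cap W$ and $V_i\cap W'$ are contractible in $Y$. There are $2(m+1)$ of them. To reduce the number we give $V_i\cap W$ the weight $i$ and $V_i\cap W'$ the weight $i+1$, and shrink the two sets of equal weight until they are disjoint. The weights run from $0$ to $m+1$, and (D3) makes the weight $m+1$ superfluous.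

Let $A=g^{-1}(c)=Y\setminus W$, a closed subset of $W'$. For $\xi\in Y$ let $\nu(\xi)$ be the least $i$ with $\xi\in V_i$. The set $\{\nu\ge j\}$ is the complement of $V_0\cup\dots\cup V_{j-1}$, hence closed. For $0\le j\le m$ put
\[
R_j=\{\xi\in Y\setminus A:\nu(\xi)=j\},\qquad R'_j=\{\xi\in A:\nu(\xi)=j-1\},
\]
so that $R_0'=\emptyset$. A point $\xi\notin A$ lies in $R_{\nu(\xi)}$. A point $\xi\in A$ has $g(\xi)=c\ne b$, so $\xi\notin V_m$ by (D3); thus $\nu(\xi)\le m-1$ and $\xi\in R'_{\nu(\xi)+1}$. Hence the sets $R_j\cup R_j'$, $0\le j\le m$, cover $Y$.

Each of $R_j$, $R'_j$ misses the closure of the other: $\overline{R'_j}\subset A$ misses $R_j$, and $\overline{R_j}\subset\{\nu\ge j\}$ misses $R_j'$. Therefore $R_j$ and $R'_j$ have disjoint open neighborhoods. Indeed, if both are nonempty and $d$ is a metric on $Y$, take $\{\xi: d(\xi,R_j)<d(\xi,R'_j)\}$ and $\{\xi: d(\xi,R_j)>d(\xi,R'_j)\}$; if one is empty, take $\emptyset$ and $Y$. Since $R_j\subset V_j\cap W$ and $R'_j\subset V_{j-1}\cap W'$, intersecting with these sets gives disjoint open sets $N_j,N_j'$ with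
\[
R_j\subset N_j\subset V_j\cap W,\qquad R'_j\subset N'_j\subset V_{j-1}\cap W',
\]
where $N'_0=\emptyset$. Both are contractible in $Y$, hence so is $N_j\cup N'_j$. The $m+1$ open sets $N_j\cup N_j'$ cover $Y$, so $\operatorname{cat}Y\le m$.
\end{proof}

\begin{corollary}\label{cor:upper}
For $K$ as in Proposition~\ref{prop:criterion}, $\operatorname{cat}(X\times K)\le\operatorname{cat}X+1$.
\end{corollary}

\begin{proof}
Let $\operatorname{cat}X=m<\infty$, given by the cover $U_0,\dots,U_m$. The sets $V_i=U_i\times K$ for $i\le m$, the set $V_{m+1}=\emptyset$ and the map $g=\operatorname{pr}_K$ satisfy $D_{m+1}(K,b)$.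
\end{proof}

\begin{remark}\label{rem:hyp}
The first half of the proof uses that $K$ is a path-connected ANR; the second half uses the two contractible complements. The latter hypothesis cannot be dropped. For $X$ a point and $K=S^1\times S^1$, condition $D_1(K,b)$ holds with $V_0=K$, $V_1=\emptyset$ and $g=1$, but $\operatorname{cat}K=2$ by Example~\ref{ex:cup}.
\end{remark}

\section{Transferring the cover}\label{sec:transfer}

We must pass from $D_m(K,b)$ to $D_m(K',b')$, for instance with $K=S^n$ and $K'=S^{n+1}$. Condition (D1) involves only $\operatorname{pr}_X$, so it survives pullback along \emph{any} map $X\times K'\to X\times K$ that commutes with the projections to $X$. This is what was gained in Proposition~\ref{prop:criterion}.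

\begin{lemma}\label{lem:transfer}
Let $V_0,\dots,V_m$ and $g$ be as in $D_m(K,b)$, and let $K'$ be a space with a point $b'$. Let $\kappa:X\times K'\to K$ and $g':X\times K'\to K'$ be maps such that $g'\simeq\operatorname{pr}_{K'}$ and, for all $(x,z)\in X\times K'$,
\begin{equation}\label{eq:key}
g'(x,z)\neq b'\ \Longrightarrow\ g(x,\kappa(x,z))\ne b .
\end{equation}
Then $D_m(K',b')$ holds.
\end{lemma}

\begin{proof}
Let $\Phi(x,z)=(x,\kappa(x,z))$ and $V_i'=\Phi^{-1}(V_i)$. The $V'_i$ form an open cover of $X\times K'$, and $\operatorname{pr}_X|_{V'_i}=(\operatorname{pr}_X|_{V_i})\circ\Phi|_{V_i'}$ is null-homotopic; this is (D1). Condition (D2) is assumed. If $(x,z)\in V'_m$, then $(x,\kappa(x,z))\in V_m$, so $g(x,\kappa(x,z))=b$, and \eqref{eq:key} gives $g'(x,z)=b'$; this is (D3).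
\end{proof}

The cover has now disappeared from the problem: given $g\simeq\operatorname{pr}_K$, find $\kappa$ and $g'$. View $S^{n+1}$ as $S^n*S^0$, with points $[y,\pm,t]$. The level $t=1$ is the equator $S^n$, the level $t=0$ consists of the north and south poles, and $b'=[b,\pm,1]$. Two attempts come to mind.

First, one may suspend $g$ to the map $(x,[y,\pm,t])\mapsto[g(x,y),\pm,t]$. It sends the points with $g(x,y)=b$ into the arc $J=\{[b,\pm,t]\}$, which runs from pole to pole through $b'$. Follow it by a map homotopic to the identity that collapses $J$ to $b'$, and call the result $g'$. Then \eqref{eq:key} would hold with $\kappa(x,[y,\pm,t])=y$. But this formula is not defined at the poles, and no retraction of $S^{n+1}$ onto its equator exists, since $H_n(S^n)$ does not inject into $H_n(S^{n+1})$.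

Second, one may try $\kappa(x,z)=\sigma(x)$ for a map $\sigma:X\to S^n$. For each $x$ the map $g'(x,\cdot)$ is homotopic to the identity of $S^{n+1}$, hence not constant, so \eqref{eq:key} forces $g(x,\sigma(x))\neq b$ for all $x$. The graph of $\sigma$ then misses $V_m$, and the preimages of $V_0,\dots,V_{m-1}$ under $x\mapsto(x,\sigma(x))$ show that $\operatorname{cat}X\le m-1$. So this attempt fails in the one case that matters for Theorem~\ref{thm:main}, namely $m=\operatorname{cat}X$.

The solution is to repair the first attempt: \eqref{eq:key} requires $\kappa=y$ only where $g'\ne b'$, and $g'$ can be made equal to $b'$ near the poles. Here is a case in which both attempts fail and the repair is explicit.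

\begin{example}\label{ex:cubic}
Let $X=[-3,3]$ and $K=S^1=\mathbb R\cup\{\infty\}$, with $b=\infty$ and $c=0$. For $s\in I$ put
\[
f_s(x,y)=(1-s)(y^3-3y-x)+sy\quad(y\in\mathbb R),\qquad f_s(x,\infty)=\infty .
\]
For $|y|\ge2$ we have $y^2-3\ge1$, so $|f_s(x,y)|\ge|y|\bigl((1-s)(y^2-3)+s\bigr)-|x|\ge|y|-3$. Hence $f_s$ is continuous at $y=\infty$ jointly in all variables, and it is a homotopy from $f_0$ to $\operatorname{pr}_K$. Let $g=\psi_1\circ f_0\simeq\operatorname{pr}_K$. By \eqref{eq:psi}, the set $B$ where $g\neq b$ is the band $|y^3-3y-x|<1$ shown in Figure~\ref{fig:band}.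

The band contains no graph of a map $\sigma$ on $X$. Otherwise $\sigma$ takes real values, and the identities $y^3-3y\pm2=(y\mp1)^2(y\pm2)$ give $\sigma(-3)<-2$ and $\sigma(3)>2$. By the intermediate value theorem there are $x_1<x_2$ with $\sigma(x_1)=-1$ and $\sigma(x_2)=1$. Then $|2-x_1|<1$ and $|-2-x_2|<1$, so $x_2<-1<1<x_1$, a contradiction. So $\kappa$ must depend on the point of $S^2$.

Take $g'=H\circ\widehat G$, where $\widehat G(x,[y,\pm,t])=[g(x,y),\pm,\max(0,2t-1)]$ and $H\simeq1$ collapses $J$ to $b'$. Undoing the change of $t$ linearly and then deforming $g$ shows that $g'$ is homotopic to the projection; the details are those of Lemma~\ref{lem:gprime}. The map $\widehat G$ sends the two polar caps $t\le\frac12$ to the poles, which lie in $J$. So $g'\ne b'$ forces $t>\frac12$ and $(x,y)\in B$. Also $|y|<3$ on $B$, because $|y^3-3y-x|\ge 3\cdot 6-3$ for $|y|\ge3$. Let $\beta:[0,\infty]\to I$ be $1$ on $[0,3]$, $0$ on $[4,\infty]$ and linear on $[3,4]$, and define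
\[
\kappa(x,[y,\pm,t])=\beta(|y|)\min\{1,2t\}\,y\quad(y\in\mathbb R),\qquad \kappa(x,[\infty,\pm,t])=0 .
\]
This map is $0$ for $|y|\geq4$ and for $t=0$, so it is well defined and continuous. Where $g'\ne b'$ both cutoffs equal $1$, so $\kappa=y$ and $g(x,\kappa)=g(x,y)\ne b$. This is \eqref{eq:key}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=0.8]
\begin{scope}
\clip (-3,-2.5) rectangle (3,2.5);
\fill[gray!30] plot[domain=-2.3:2.3,samples=80] ({(\x)*(\x)*(\x)-3*(\x)-1},{\x})
 -- plot[domain=2.3:-2.3,samples=80] ({(\x)*(\x)*(\x)-3*(\x)+1},{\x}) -- cycle;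
\draw plot[domain=-2.3:2.3,samples=80] ({(\x)*(\x)*(\x)-3*(\x)},{\x});
\end{scope}
\draw (-3,-2.5) rectangle (3,2.5);
\draw[dotted] (-3,1)--(3,1) node[right] {$y=1$};
\draw[dotted] (-3,-1)--(3,-1) node[right] {$y=-1$};
\draw[very thick] (-3,1)--(-1,1);
\draw[very thick] (1,-1)--(3,-1);
\node[below] at (-3,-2.5) {$x=-3$};
\node[below] at (3,-2.5) {$x=3$};
\end{tikzpicture}
\caption{The band $|y^3-3y-x|<1$ in $[-3,3]\times\mathbb R$ (shaded) around the curve $x=y^3-3y$. A graph $y=\sigma(x)$ inside the band would start at the lower left and end at the upper right, so it would cross $y=-1$ before $y=1$. The band meets these two lines in the thick segments, which lie in the opposite order.}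
\label{fig:band}
\end{figure}

What made $\kappa$ possible is that the coordinate $y$, restricted to the set $B=\{g\ne b\}$, contracts to $c$; this contraction fills in the polar caps. In the example $B$ lies in $X\times\mathbb R$ and the contraction is radial. In general $B$ may contain points with arbitrary $y$, including $y=b$. But on $B$ the coordinate $y$ is homotopic to $g(x,y)$ by (D2), and $g(x,y)$ does contract radially. This two-step contraction drives the general proof.

\section{The general construction}\label{sec:construction}

Let $L,T$ be nonempty compact polyhedra. Put $K=\Sigma L$, with poles $b,c$, and $K'=K*T$, with points $[y,w,t]$, where $y\in K$, $w\in T$, $t\in I$. Let $b'=[b,w,1]$ and $c'=[c,w,1]$; these points do not depend on $w$. Fix a map $g:X\times K\to K$ and a homotopy $h:X\times K\times I\to K$ with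
\[
h(x,y,0)=g(x,y),\qquad h(x,y,1)=y .
\]
By Lemma~\ref{lem:quotient}, applied to $K\times T\times I\to K'$, a map defined on $P\times K\times T\times I$ induces a map on $P\times K'$ if it is independent of $y$ for $t=0$ and independent of $w$ for $t=1$. We use this with $P=X$ and $P=X\times I$.

The radial contraction of $g(x,y)$ to $c$ has no limit as $g(x,y)\to b$, so it must be damped before $g$ reaches $b$. We damp it in the zone $1\le|g|\le2$. There we lose the equation $\kappa=y$, so $g'$ has to equal $b'$ as soon as $|g|\ge1$; this is the purpose of the stretching $\psi_1$. For the same reason $g'$ has to equal $b'$ in the zone $t\le\frac12$, where $\kappa$ moves from $y$ to $c$. The next two lemmas carry out this division of labor.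

\begin{lemma}\label{lem:kappa}
There is a map $\kappa:X\times K'\to K$ with $\kappa(x,[y,w,t])=y$ whenever $t\ge\frac12$ and $|g(x,y)|\le1$.
\end{lemma}

\begin{proof}
Let $B=\{(x,y):g(x,y)\ne b\}$, an open subset of $X\times K$. For $(x,y)\in B$ define a path $\delta_{x,y}:I\to K$ by
\[
\delta_{x,y}(\tau)=\begin{cases}(2\tau)\, g(x,y)&\text{if } 0\le\tau\le\frac12,\\ h(x,y,2\tau-1)&\text{if }\frac12\le\tau\le1.\end{cases}
\]
Both formulas give $g(x,y)$ at $\tau=\frac12$, and they are continuous on the closed subsets $B\times[0,\frac12]$ and $B\times[\frac12,1]$ of $B\times I$. So $\delta$ is continuous on $B\times I$, with $\delta_{x,y}(0)=c$ and $\delta_{x,y}(1)=y$.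

Let $\alpha:[0,\infty]\to I$ be $1$ on $[0,1]$, $2-\rho$ for $\rho\in[1,2]$, and $0$ on $[2,\infty]$. On $X\times K\times T\times I$ define
\[
\widetilde\kappa(x,y,w,t)=\begin{cases}\delta_{x,y}\bigl(\alpha(|g(x,y)|)\min\{1,2t\}\bigr)&\text{if } g(x,y)\neq b,\\ c&\text{if } |g(x,y)|>2 .\end{cases}
\]
The two conditions describe open sets, and these cover the domain because $|b|=\infty>2$. On their intersection $\alpha=0$, so the first formula gives $\delta_{x,y}(0)=c$ as well. Hence $\widetilde\kappa$ is continuous. It never depends on $w$, and it equals $c$ for $t=0$. So it induces a map $\kappa$ on $X\times K'$. If $t\ge\frac12$ and $|g(x,y)|\le1$, both cutoffs equal $1$ and $\kappa(x,[y,w,t])=\delta_{x,y}(1)=y$.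
\end{proof}

\begin{lemma}\label{lem:gprime}
There is a map $g':X\times K'\to K'$ homotopic to $\operatorname{pr}_{K'}$ such that $g'(x,[y,w,t])\neq b'$ implies $t>\frac12$ and $|g(x,y)|<1$.
\end{lemma}

\begin{proof}
For $s,t\in I$ let $\theta_s(t)=(1-s)t+s\max(0,2t-1)$. Then $\theta_s(0)=0$, $\theta_s(1)=1$, $\theta_0(t)=t$, and $\theta_1(t)>0$ only for $t>\frac12$. The formulas
\[
(x,s,y,w,t)\mapsto[\psi_s(g(x,y)),w,\theta_s(t)],\qquad (x,s,y,w,t)\mapsto[h(x,y,s),w,t]
\]
define maps $X\times I\times K\times T\times I\to K'$. The third coordinate is $0$ for $t=0$ and $1$ for $t=1$, so both are independent of $y$ for $t=0$ and of $w$ for $t=1$, and they induce homotopies of maps $X\times K'\to K'$. The first joins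
\[
\widehat G(x,[y,w,t])=[\psi_1(g(x,y)),w,\theta_1(t)]
\]
(at $s=1$) to $(x,[y,w,t])\mapsto[g(x,y),w,t]$ (at $s=0$). The second joins the latter map to $\operatorname{pr}_{K'}$. So $\widehat G\simeq\operatorname{pr}_{K'}$.

The map $\widehat G$ sends the points with $t\le \frac12$ to points $[\,\cdot\,,w,0]$ and the points with $|g(x,y)|\ge1$ to points $[b,w,\cdot\,]$, by \eqref{eq:psi}. All these lie in
\[
J=\{[b,w,t]:w\in T,\ t\in I\},
\]
because $[y,w,0]=[b,w,0]$. It remains to collapse $J$ to $b'$. The set $J$ is the image of the compact space $T\times I$, hence closed in $K'$, and the map $T\times I\to J$ identifies only the points with $t=1$. By Lemma~\ref{lem:quotient}, $([b,w,t],s)\mapsto[b,w,(1-s)t+s]$ is a homotopy from the inclusion $J\to K'$ to the constant map at $b'$. Since $K'$ is a compact polyhedron, Theorem~\ref{thm:borsuk} extends it to a homotopy from $1_{K'}$ to a map $H:K'\to K'$ with $H(J)=\{b'\}$. Put $g'=H\circ\widehat G\simeq\operatorname{pr}_{K'}$. If $g'(x,[y,w,t])\ne b'$, then $\widehat G(x,[y,w,t])\notin J$, so $t>\frac12$ and $|g(x,y)|<1$.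
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\operatorname{cat}(X\times K)\le m$. By Proposition~\ref{prop:criterion} there are $V_0,\dots,V_m$ and $g$ as in $D_m(K,b)$, and (D2) provides the homotopy $h$. Take $\kappa$ and $g'$ from Lemmas~\ref{lem:kappa} and~\ref{lem:gprime}. If $g'(x,[y,w,t])\ne b'$, then $t>\frac12$ and $|g(x,y)|<1$, so $\kappa(x,[y,w,t])=y$ and $g(x,\kappa(x,[y,w,t]))=g(x,y)\neq b$. This is \eqref{eq:key}, and Lemma~\ref{lem:transfer} gives $D_m(K',b')$.

By commutativity and associativity of the join,
\[
K'\cong(L*S^0)*T\cong(L*T)*S^0\cong\Sigma(L*T).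
\]
These homeomorphisms respect the two points of $S^0=\{b,c\}$, so they carry $b'$ and $c'$ to the poles of $\Sigma(L*T)$. Hence Proposition~\ref{prop:criterion} applies to $K'$ with the points $b',c'$, and $\operatorname{cat}(X\times\Sigma(L*T))=\operatorname{cat}(X\times K')\le m$.
\end{proof}

\begin{remark}\label{rem:null}
Multiplying the argument of $\delta_{x,y}$ in the definition of $\widetilde\kappa$ by $s\in I$ gives a homotopy from the constant map at $c$ to $\kappa$. So the map $\Phi(x,z)=(x,\kappa(x,z))$ along which the cover is pulled back is homotopic to $(x,z)\mapsto(x,c)$. Its homotopy class carries no information about $K'$; only its position relative to $V_m$ matters. The suspension structure of $K$ enters twice: in Proposition~\ref{prop:criterion}, and in the first half of the paths $\delta_{x,y}$ together with the stretching $\psi_s$. The compactness of $L$ and $T$ is used for Lemma~\ref{lem:quotient} and to make $K$ and $K'$ ANRs.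
\end{remark}

\section{Spheres and iterated suspensions}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} with $L=S^{n-1}$ and $T=S^0$. Here $\Sigma L\cong S^n$ and $L*T\cong\Sigma S^{n-1}\cong S^n$, so $\Sigma(L*T)\cong S^{n+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\operatorname{cat}X=\infty$, then $\operatorname{cat}(X\times S^n)=\infty$ for all $n$ by Lemma~\ref{lem:domination}, both values in \eqref{eq:threshold} are $\infty$, and any $n(X)$ will do. Let $\operatorname{cat}X=m<\infty$. By Lemma~\ref{lem:domination} and Corollary~\ref{cor:upper}, $\operatorname{cat}(X\times S^n)\in\{m,m+1\}$ for all $n\ge1$. Let $n(X)$ be the least $n\ge1$ with $\operatorname{cat}(X\times S^n)=m$, or $\infty$ if there is none. For $n<n(X)$ the value is $m+1$ by this choice. For $n\ge n(X)$ the value is at most $m$ by Theorem~\ref{thm:A} and induction on $n$, hence equal to $m$. Finally, since $m\ne m+1$, condition \eqref{eq:threshold} says that the set of $n$ with $\operatorname{cat}(X\times S^n)=m$ is the set of integers $n\ge n(X)$, and this determines $n(X)$.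
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:susp}]
Let $m=\operatorname{cat}X$. Since $n\ge n(X)$, we have $\operatorname{cat}(X\times\Sigma S^{n-1})=\operatorname{cat}(X\times S^n)=m$, and Theorem~\ref{thm:B} gives $\operatorname{cat}(X\times\Sigma(S^{n-1}*T))\le m$. By induction from $S^k\cong\Sigma S^{k-1}\cong S^{k-1}*S^0$, the sphere $S^{n-1}$ is the join of $n$ copies of $S^0$. So $\Sigma(S^{n-1}*T)$ is the join of $T$ with $n+1$ copies of $S^0$, which is $\Sigma^{n+1}T$. Lemma~\ref{lem:domination} now gives $m\le\operatorname{cat}(X\times Z)=\operatorname{cat}(X\times\Sigma^{n+1}T)\le m$.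
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hu}
Hu, \emph{Theory of Retracts}.

\bibitem{Iwase}
Norio Iwase, \emph{$A_{\infty}$-method in Lusternik-Schnirelmann category}, arXiv:math/0202119 (2002).

\bibitem{Milnor}
Milnor, \emph{On spaces having the homotopy type of a CW-complex}, Trans. AMS 90 (1959).

\end{thebibliography}
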